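# Group ring elements with large spectral density near zero

## 1. Spectral measures on group rings

Throughout, $G$ is a countable discrete group, $\delta_g\in\ell^2(G)$ is the indicator of $g\in G$, and $e$ is the identity of $G$.

**Definition 1 (group ring, involution, trace).** For a ring $R\in\{\mathbb Z,\mathbb Q,\mathbb C\}$, $R[G]$ is the ring of finite sums $X=\sum_g a_g g$ with $a_g\in R$, acting on $\ell^2(G)$ by left multiplication. Put $X^*=\sum_g \overline{a_g}\,g^{-1}$; this is the Hilbert space adjoint of $X$. An element $S$ is self-adjoint if $S^*=S$. Put $\operatorname{tr}(X)=\langle X\delta_e,\delta_e\rangle$ for any bounded operator $X$ on $\ell^2(G)$.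

For $X=\sum_g a_gg$ in the group ring, $\operatorname{tr}(X)=a_e$. Also $\operatorname{tr}(XY)=\sum_g a_g b_{g^{-1}}=\operatorname{tr}(YX)$ for $X=\sum a_g g$, $Y=\sum b_g g$. Example: in $\mathbb Z[\mathbb Z]$ with generator $t$, the element $2-t-t^{-1}$ is self-adjoint and has trace $2$.

**Definition 2 (spectral measure).** For $S=S^*\in\mathbb Z[G]$ and a Borel set $A\subset\mathbb R$, let $\chi_A(S)$ be the spectral projection of $S$ for $A$, and put
$$\mu_S(A)=\langle\chi_A(S)\delta_e,\delta_e\rangle=\operatorname{tr}(\chi_A(S)).$$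
This is a probability measure on $[-\|S\|,\|S\|]$.

Example (a finite group). If $G$ is finite, $S$ acts as a symmetric integer $|G|\times|G|$ matrix. Right translations commute with $S$, so $\langle\chi_A(S)\delta_g,\delta_g\rangle$ does not depend on $g$. Averaging over $g$ gives $\mu_S=\frac1{|G|}\sum_i\delta_{\lambda_i}$, the sum being over the eigenvalues with multiplicity. For $G=\mathbb Z/2=\langle x\rangle$ and $S=1+x$ the eigenvalues are $0,2$ and $\mu_S=\frac12\delta_0+\frac12\delta_2$.

Example (the integers). By Fourier series, $S=2-t-t^{-1}$ is multiplication by $2-2\cos\theta=4\sin^2(\theta/2)$ on $L^2([-\pi,\pi],\frac{d\theta}{2\pi})$, and $\delta_e$ is the constant function $1$. So for $0<\varepsilon\le4$,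
$$\mu_S((0,\varepsilon))=\tfrac1{2\pi}\big|\{\theta:0<|\theta|<2\arcsin(\sqrt\varepsilon/2)\}\big|=\tfrac2\pi\arcsin(\sqrt\varepsilon/2).$$

**Definition 3 (computable function).** A function $g:\mathbb R_+\to\mathbb R_+$ is computable if there is an algorithm which, given $\varepsilon\in\mathbb Q$, computes $g(\varepsilon)$. Example: $g(\varepsilon)=\min(\varepsilon,1)$.

**Definition 4 (derived length, residually finite, sofic).** With $G'=[G,G]$, $G''=(G')'$ and so on, $G$ is solvable of derived length $\le k$ if the $k$-th derived subgroup is trivial; groups with $G''=1$ are called metabelian. $G$ is residually finite if every $g\ne e$ survives in some finite quotient. $G$ is sofic if for every finite $F\subset G$ and $\eta>0$ there are a finite nonempty set $V$ and a map $\sigma:G\to\mathrm{Sym}(V)$ such that for $g,h\in F$ the permutations $\sigma(g)\sigma(h)$ and $\sigma(gh)$ agree on at least $(1-\eta)|V|$ points, and $\sigma(g)$ has at most $\eta|V|$ fixed points whenever $e\ne g\in F$.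

Example: $\mathbb Z$ is abelian, so it has derived length $1$. It is residually finite because of the quotients $\mathbb Z/n$. It is sofic: let $\sigma(k)$ be translation by $k$ on $V=\mathbb Z/n$ with $n$ larger than every $|k|$, $k\in F$. We use two facts about soficity: solvable groups are amenable, and amenable groups are sofic. A third, deeper fact is quoted in Section 4.

## 2. Lamplighters, characters and prefix-free sets

**Definition 5 (semidirect product).** If $\Gamma$ acts on a group $A$ by automorphisms, $A\rtimes\Gamma$ is generated by copies of $A$ and $\Gamma$ with $\gamma a\gamma^{-1}=\gamma\cdot a$.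

**Definition 6 (lamplighter group).** $\Phi=\mathbb Z/2\wr\mathbb Z=\langle x\rangle\wr\langle t\rangle=\big(\bigoplus_{j\in\mathbb Z}\mathbb Z/2\big)\rtimes\mathbb Z$, where the $j$-th copy of $\mathbb Z/2$ is generated by $x_j=t^jxt^{-j}$. Its identity is written $o$. Let $\pi:\Phi\to\mathbb Z$ be the homomorphism with $\pi(t)=1$, $\pi(x)=0$.

$\Phi$ is an extension of an abelian group by an abelian group, hence metabelian. The feature we need is that $\Phi$ can remember words. Put $r_0=t$, $r_1=xt$, and for a $0/1$ word $w=w_1\cdots w_k$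
$$r_w:=r_{w_1}\cdots r_{w_k}=x^{w_1}t\,x^{w_2}t\cdots x^{w_k}t=x_0^{w_1}x_1^{w_2}\cdots x_{k-1}^{w_k}\,t^k .\tag{1}$$
So $\pi(r_w)=k$ is the length of $w$, and distinct words give distinct elements. Example: $r_{10}=xt\cdot t=xt^2$ and $r_{01}=t\cdot xt=x_1t^2$.

**Definition 7 (dual of an elementary abelian 2-group).** Let $A$ be an elementary abelian $2$-group, written multiplicatively, with a countable basis. $\hat A$ is the compact group of homomorphisms $\chi:A\to\{\pm1\}$, with Haar probability measure. A choice of signs on the basis determines $\chi$, and under Haar measure these signs are independent and uniform.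

Send $a\in A$ to the function $\chi\mapsto\chi(a)$. This extends to a ring homomorphism from $\mathbb Q[A]$ to functions on $\hat A$. The coefficient at the identity becomes the Haar integral, because $\int\chi(a)\,d\chi=0$ for $a\ne1$. The map is injective: the coefficient of $a$ in $F$ is the integral of the function $aF$. Its image is exactly the locally constant $\mathbb Q$-valued functions: for a basis element $b$, $\frac{1\pm b}2$ is the indicator of $\{\chi(b)=\pm1\}$, products of these are the cylinder indicators, and every clopen set is a finite disjoint union of cylinders. Since $a^{-1}=a$, the involution is trivial on $\mathbb Q[A]$. Example: for $A=\langle b\rangle$ of order $2$, $\hat A$ has two points, and $\frac{1-b}2$ is the indicator of the nontrivial character; its coefficient at the identity is $\frac12$, the measure of that point.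

If $\Gamma$ acts on $A$, let it act on $\hat A$ by $(\gamma\chi)(a)=\chi(\gamma^{-1}\cdot a)$. In $\mathbb Q[A\rtimes\Gamma]$ the element $\gamma a\gamma^{-1}=\gamma\cdot a$ is the function $\chi\mapsto\chi(\gamma\cdot a)=(\gamma^{-1}\chi)(a)$. Hence
$$\gamma F\gamma^{-1}=F\circ\gamma^{-1},\qquad \gamma1_U\gamma^{-1}=1_{\gamma U}\quad(U\text{ clopen}).\tag{2}$$

**Definition 8 (prefix-free set).** A set $K$ of nonempty finite $0/1$ words is prefix-free if no word of $K$ is a proper prefix of another. Let $K_d$ be the set of its words of length $d$ and $p_d=|K_d|2^{-d}$. Example: $K=\{0,10,110,\dots\}$, with $p_d=2^{-d}$.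

**Lemma 1 (Kraft).** If $k_d\ge0$ are integers with $\sum_{d\ge1}k_d2^{-d}\le1$, there is a prefix-free $K$ with $|K_d|=k_d$ for all $d$.

**Proof.** To a word $w$ of length $d$ attach the interval $[0.w,\,0.w+2^{-d})$, where $0.w$ is a binary expansion. Two such intervals are either nested or disjoint, and they are nested exactly when one word is a prefix of the other. Now place $k_1$ intervals of length $\frac12$, then $k_2$ of length $\frac14$, and so on, side by side from $0$. When an interval of length $2^{-d}$ is placed, its left end is a sum of numbers $2^{-d'}$ with $d'\le d$, so it is a multiple of $2^{-d}$. Its right end is a partial sum, so it is at most $1$. Thus it is the interval of a word of length $d$, and all the intervals are disjoint. $\square$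

## 3. How slowly can $\mu_S((0,\varepsilon))$ decay?

For $\mathbb Z$ we saw decay like $\sqrt\varepsilon$. For many groups $G$, including all residually finite ones, every self-adjoint $T\in\mathbb Z[G]$ satisfies $\mu_T((0,\varepsilon))=o\big(1/|\log\varepsilon|\big)$ (Clair, Schick). Moreover, for every $\delta>0$ there are a group $G_\delta$, a self-adjoint $S_\delta\in\mathbb Z[G_\delta]$ and $C>0$ with $\mu_{S_\delta}((0,\varepsilon_i))>C/|\log\varepsilon_i|^{1+\delta}$ along some $\varepsilon_i\to0^+$. Is there room between these two bounds? The following conjecture is stated in Łukasz Grabowski, "Group ring elements with large spectral density", arXiv:1409.3212 (2014).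

**Conjecture.** For every continuous computable $g:\mathbb R_+\to\mathbb R_+$ with $g(\varepsilon)\to0$ as $\varepsilon\to0$ there are a group $G$ and a self-adjoint $S\in\mathbb Z[G]$ with $\mu_S((0,\varepsilon_i))>g(\varepsilon_i)/|\log\varepsilon_i|$ for some sequence of positive $\varepsilon_i\to0$.

The conjecture is true. Neither continuity nor computability is needed. We shall prove the following three theorems.

**Theorem 1.** Let $h:(0,\infty)\to[0,\infty)$ be nonincreasing with $\int_0^\infty h(s)\,ds<\infty$. There are a finitely generated solvable group $G$ (derived length $\le4$), a self-adjoint $S\in\mathbb Z[G]$ and $s_0$ such that $\mu_S((0,e^{-s}))\ge h(s)$ for all $s>s_0$.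

**Theorem 2.** Let $g:\mathbb R_+\to\mathbb R_+$ be any function with $\liminf_{\varepsilon\to0}g(\varepsilon)=0$. There are a finitely generated solvable group $G$, a self-adjoint $S\in\mathbb Z[G]$ and $\varepsilon_i\to0^+$ with $\mu_S((0,\varepsilon_i))>g(\varepsilon_i)/|\log\varepsilon_i|$ for all $i$.

**Theorem 3.** If $G$ is sofic and $S=S^*\in\mathbb Z[G]$, then
$$\int_0^\infty\mu_S((0,e^{-s}))\,ds\le\log\max(1,\|S\|)<\infty .\tag{3}$$
Hence:
(a) for nonincreasing $h:(0,\infty)\to[0,\infty)$, there are a sofic group $G$ and $S=S^*\in\mathbb Z[G]$ with $\mu_S((0,e^{-s}))\ge h(s)$ for all large $s$ if and only if $\int_{s_1}^\infty h<\infty$ for some $s_1$, and then $G$ can be taken finitely generated solvable;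
(b) for $g:\mathbb R_+\to\mathbb R_+$, the conclusion of the conjecture is attained by some sofic $G$ if and only if $\liminf_{\varepsilon\to0}g(\varepsilon)=0$.

The variable $s=|\log\varepsilon|$ is the natural one: "$1/|\log\varepsilon|$" becomes $1/s$, just beyond integrability.

**Theorem 1 implies Theorem 2.** The purpose is to turn an arbitrary $g$ into an integrable $h$. Choose $1\le s_1<s_2<\cdots\to\infty$ with $g(e^{-s_i})<2^{-i}$, which is possible as $\liminf g=0$. Put
$$h(s)=\sum_i\frac{2^{-i}}{s_i}\mathbf 1_{(0,s_i]}(s).$$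
Then $h$ is nonincreasing, at most $1$, and $\int_0^\infty h=\sum_i2^{-i}=1$. Take $G,S$ from Theorem 1 and $\varepsilon_i=e^{-s_i}$. For all large $i$,
$$\mu_S((0,\varepsilon_i))\ge h(s_i)\ge\frac{2^{-i}}{s_i}>\frac{g(\varepsilon_i)}{|\log\varepsilon_i|}.$$
Discard finitely many $i$. $\square$

## 4. Integer determinants and the ceiling $1/|\log\varepsilon|$

**Finite groups by hand.** Let $G$ be finite. The product of the nonzero eigenvalues of the integer matrix $S$ is, up to sign, the lowest nonvanishing coefficient of its characteristic polynomial. This is a nonzero integer, so $\sum_{\lambda_i\ne0}\log|\lambda_i|\ge0$. Dividing by $|G|$,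
$$\int_{\mathbb R\setminus\{0\}}\log|\lambda|\,d\mu_S(\lambda)\ge0 .\tag{4}$$
So eigenvalues near $0$ must be paid for by eigenvalues above $1$, and the latter contribute at most $\log\max(1,\|S\|)$. A finite group always has $\mu_S((0,\varepsilon))=0$ for small $\varepsilon$, but (4) is a bound depending only on $\|S\|$ and not on $|G|$.

**Proof of (3).** The purpose is to get the same bound for sofic groups. By Elek–Szabó (*Hyperlinearity, essentially free actions and $L^2$-invariants. The sofic property*, Math. Ann. 332 (2005)), sofic groups satisfy the determinant conjecture; for $S=S^*\in\mathbb Z[G]$ this says exactly that (4) holds. The positive part of the integrand in (4) has integral at most $\log\max(1,\|S\|)$, because $\mu_S$ is a probability measure on $[-\|S\|,\|S\|]$. Hence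
$$\int_{0<|\lambda|<1}\big|\log|\lambda|\big|\,d\mu_S\le\int_{|\lambda|>1}\log|\lambda|\,d\mu_S\le\log\max(1,\|S\|).$$
For $0<\lambda<1$ and $s>0$ we have $\lambda<e^{-s}$ iff $s<|\log\lambda|$, so Tonelli gives
$$\int_0^\infty\mu_S((0,e^{-s}))\,ds=\int_{(0,1)}|\log\lambda|\,d\mu_S(\lambda)\le\log\max(1,\|S\|).\qquad\square$$

## 5. Paths, counters, and the geometric law of markers

How can a bounded operator with integer coefficients have extremely small eigenvalues? The following matrix has one.

**Lemma 2.** For $n\ge1$ let $J_n=I-2\sum_{k=0}^{n-2}E_{k+1,k}\in M_n(\mathbb C)$, and let $\lambda_n$ be the least eigenvalue of $J_n^*J_n$. Then $0<\lambda_n\le4^{-(n-1)}$. Moreover $\lambda_n\ge4^{-n}$, and all other eigenvalues of $J_n^*J_n$ are at least $1$.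

**Proof.** $\det J_n=1$, so $\lambda_n>0$. For $v=\sum_{k=0}^{n-1}2^k\delta_k$ we have $(J_nv)_0=1$ and $(J_nv)_k=2^k-2\cdot2^{k-1}=0$ for $k\ge1$. So $J_nv=\delta_0$ and $\lambda_n\le\|J_nv\|^2/\|v\|^2=\|v\|^{-2}\le4^{-(n-1)}$.

For the second sentence (used only in this section), let $N=\sum_kE_{k+1,k}$. Then $J_n^{-1}=\sum_{m=0}^{n-1}2^mN^m$ has squared Frobenius norm $\sum_{m=0}^{n-1}(n-m)4^m=\sum_{j=1}^nj\,4^{n-j}\le\frac49\,4^n$, so $\lambda_n=\|J_n^{-1}\|^{-2}\ge4^{-n}$. On the codimension-one subspace of vectors $w$ with $w_{n-1}=0$ we have $\|Nw\|=\|w\|$, so $\|J_nw\|\ge2\|Nw\|-\|w\|=\|w\|$. By the min-max principle the second smallest eigenvalue is at least $1$. $\square$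

Example: $J_2^*J_2=\begin{pmatrix}5&-2\\-2&1\end{pmatrix}$ has eigenvalues $3\pm2\sqrt2$, and $3-2\sqrt2\approx0.17\le\frac14$. The coefficient $2$ matters: the matrix $I-N$ has as inverse the lower triangular matrix of ones, of Frobenius norm at most $n$, so its least squared singular value is at least $n^{-2}$, which is not small enough for us.

This suggests a plan. Find, inside a group ring, an injective partial map $\varphi$ of a probability space whose orbits are finite paths, and look at $1-2N$ with $N$ the operator of $\varphi$. If paths with $n$ states start on a set of measure $\theta_n$, the spectral mass in $(0,\varepsilon)$, for $\varepsilon<1$, should be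
$$F(\varepsilon)=\sum_{n:\ \lambda_n<\varepsilon}\theta_n .$$
As all states on all paths are distinct, a measure-preserving $\varphi$ forces $\sum_nn\,\theta_n\le1$. To reach $1/s$ at $\varepsilon=e^{-s}$ we need paths of length $n\approx s$ to start with probability about $1/s$, as large as this budget could possibly allow.

**First attempt: walk until a marker.** On tapes of independent uniform bits $a_j$, step right while $a_0=0$ and stop at a $1$. A path with $n$ states starts when $a_{-1}=1$, $a_0=\cdots=a_{n-2}=0$, $a_{n-1}=1$, so $\theta_n=2^{-(n+1)}$. If $\lambda_n<\varepsilon$ then $4^{-n}<\varepsilon$, so with $n_0$ the least such $n$ we get $F(\varepsilon)\le\sum_{n\ge n_0}2^{-(n+1)}=2^{-n_0}<\sqrt\varepsilon$. A length $n$ costs $n$ random bits, and the result is no better than $\mathbb Z$.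

**Second attempt: count in binary.** A path of length about $2^d$ should cost only about $d$ bits: let the machine run a binary counter through $d$ cells. The counter must know where its $d$ cells end. The natural device is a marker on each cell, drawn independently, with probability $\theta<1$ of no marker. A counter on a segment of exactly $d$ unmarked cells has one starting filling, so its paths start with probability at most $2^{-d}\theta^d$. If an increment carrying to position $\kappa$ takes $4\kappa$ steps, the whole count takes at most $\sum_{\kappa\le d}4\kappa\,2^{d-\kappa}\le8\cdot2^d$ steps; so let the number of states be at most $C2^d$. A path with $\lambda_n<e^{-s}$ has $4^{-n}<e^{-s}$, hence $2^d\ge n/C\ge s/(C\log4)$. With $\theta=2^{-\delta}$, summing the geometric series of ratio $\theta/2<\frac12$ from the least such $d$,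
$$F(e^{-s})\le2\,(\theta/2)^d=2\cdot2^{-d(1+\delta)}\le2\,(C\log4)^{1+\delta}\,s^{-1-\delta}.$$
Here is the exact obstruction. By making markers rare we bring $\delta$ near $0$, but for a fixed machine $\delta>0$: the length $d$ of an independently marked segment has a geometric law. What we want is the factor $\theta^d$ replaced by a probability $p_d$ that can be any sequence with $\sum p_d\le1$.

**Choosing the scale by a prefix-free set.** Kraft's lemma offers such probabilities: read independent bits $y_1y_2\cdots$ and let the scale be the unique $d$ with $y_1\cdots y_d\in K$, which occurs with probability $p_d=|K_d|2^{-d}$. The machine has finitely many modes and cannot test membership in an arbitrary set $K$. So we let the group do the test. We build into the group one element $c_o$ which, applied with the head at site $0$, flips a check bit $b_d$ at site $d$ exactly when $y_1\cdots y_d\in K$. The machine compares the check bit of a cell before and after applying $c_o$; the path is cut where a change is seen.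

One more difficulty is visible at once. If the check bits were indexed by $\mathbb Z$, an element commuting appropriately with the shifts would flip the same set of distances regardless of $y$. Then, if this set had two elements $d'<d$, a counter intended for scale $d$ would already be cut at $d'$. The flip must depend on the word. So the check bits are indexed by the lamplighter group $\Phi$, and the head, when it moves right over the bit $y$, moves by $r_y$. By (1) the position of the head then remembers the word read.

## 6. The group built from a prefix-free set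

Fix a prefix-free set $K$ (possibly empty) and put $\hat K=\{r_w:w\in K\}\subset\Phi$.

* $A$ is the elementary abelian $2$-group with basis $\zeta$, $\alpha_j,\upsilon_j$ $(j\in\mathbb Z)$, $\eta_u$ $(u\in\Phi)$.
* $B$ is the elementary abelian $2$-group with basis $f_j$ $(j\in\mathbb Z)$, $c_g$ $(g\in\Phi)$. It acts on $A$: $f_j$ sends $\alpha_j\mapsto\zeta\alpha_j$; $c_g$ sends $\eta_u\mapsto\zeta\eta_u$ whenever $g^{-1}u\in\hat K$; all other basis elements are fixed.
* $\Phi$ acts on $A$ by $\zeta\mapsto\zeta$, $\alpha_j\mapsto\alpha_{j+\pi(g)}$, $\upsilon_j\mapsto\upsilon_{j+\pi(g)}$, $\eta_u\mapsto\eta_{gu}$, and on $B$ by $f_j\mapsto f_{j+\pi(g)}$, $c_h\mapsto c_{gh}$.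

**Step 1: this defines a group.** Each $f_j$ or $c_g$ acts as $a\mapsto\zeta^{\ell(a)}a$ for a homomorphism $\ell:A\to\mathbb Z/2$ with $\ell(\zeta)=0$. Composition adds the $\ell$'s, so these are commuting involutions and $B$ acts. For $B\rtimes\Phi$ to act on $A$ we need $g\cdot(b\cdot a)=(g\cdot b)\cdot(g\cdot a)$ for $g\in\Phi$, $b\in B$, $a\in A$. For $b=f_j$ this is clear. For $b=c_h$, $a=\eta_u$, the left side acquires a factor $\zeta$ iff $h^{-1}u\in\hat K$, the right side iff $(gh)^{-1}(gu)\in\hat K$, and $(gh)^{-1}(gu)=h^{-1}u$. The other cases are trivial. Put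
$$\Gamma=B\rtimes\Phi,\qquad G_0=A\rtimes\Gamma,\qquad G=G_0\times D_4^3,$$
where $D_4$ is the group of signed $2\times2$ permutation matrices, of order $8$. It will supply matrix coefficients.

**Step 2: $G$ is finitely generated.** $G_0$ is generated by $\alpha_0,\upsilon_0,\eta_o,f_0,c_o,t,x$: conjugating by $\Phi$ gives all $\alpha_j,\upsilon_j,\eta_u,f_j,c_g$, and $\zeta=f_0\alpha_0f_0^{-1}\alpha_0^{-1}$.

**Step 3: $G$ is solvable of derived length $\le4$.** The kernel of $G_0\to\Phi$ is $A\rtimes B$, and $\Phi''=1$, so $G_0''\subset A\rtimes B$. Since $B$ acts trivially on $A/\langle\zeta\rangle$, the group $(A\rtimes B)/\langle\zeta\rangle$ is abelian, so $G_0'''\subset\langle\zeta\rangle$ and $G_0''''=1$. Finally $D_4$ has derived length $2$.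

## 7. Characters as tapes with a head

Let $z=\frac{1-\zeta}2$. As $\zeta$ is fixed by $\Gamma$ and commutes with $A$, $z$ is a central idempotent of $\mathbb Q[G_0]$. By Section 2 it is the indicator of $\Omega=\{\chi\in\hat A:\chi(\zeta)=-1\}$, a $\Gamma$-invariant set of Haar measure $\frac12$. A point $\omega\in\Omega$ is a triple of bit fields $(a_j)_{j\in\mathbb Z}$, $(y_j)_{j\in\mathbb Z}$, $(\beta_u)_{u\in\Phi}$ given by
$$\chi(\alpha_j)=(-1)^{a_j},\quad\chi(\upsilon_j)=(-1)^{y_j},\quad\chi(\eta_u)=(-1)^{\beta_u}.$$
Under the normalized measure $P$ on $\Omega$ all these bits are independent and uniform. From $(\gamma\chi)(a)=\chi(\gamma^{-1}\cdot a)$ and $\chi(\zeta)=-1$ we read off the action: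

* $f_0$ flips $a_0$ only, and $c_o$ flips exactly the $\beta_u$ with $u\in\hat K$;
* for $g\in\Phi$: $a_j(g\omega)=a_{j-\pi(g)}(\omega)$, $y_j(g\omega)=y_{j-\pi(g)}(\omega)$, $\beta_u(g\omega)=\beta_{g^{-1}u}(\omega)$.

**Definition 9 (head moves and tape).** The right move is $\rho(\omega)=r_{y_1(\omega)}^{-1}\omega$. For $k\in\mathbb Z$ put $b_k(\omega)=\beta_o(\rho^k\omega)$. The tape of $\omega$ is $(a_k,y_k,b_k)_{k\in\mathbb Z}$.

Here $\rho$ is a bijection with inverse the left move $\omega\mapsto r_{y_0(\omega)}\omega$. Indeed $y_0(\rho\omega)=y_1(\omega)$, so the left move takes $\rho\omega$ to $r_{y_1(\omega)}r_{y_1(\omega)}^{-1}\omega=\omega$; and $y_1(r_{y_0(\omega)}\omega)=y_0(\omega)$, so $\rho$ undoes the left move.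

**Lemma 3.** (i) $\rho$ shifts the tape: entry $k$ of $\rho\omega$ is entry $k+1$ of $\omega$. (ii) $f_0$ flips $a_0$ and changes nothing else on the tape. (iii) $c_o$ flips exactly those $b_k$ with $k\ge1$ and $y_1\cdots y_k\in K$, and changes nothing else on the tape.

**Proof.** (i) For $a$ and $y$ this follows from $\pi(r_i)=1$; for $b$ it is the definition. For the rest, write $\rho^k\omega=g_k^{-1}\omega$. For $k\ge1$ we have $\rho^k\omega=r_{y_k}^{-1}\cdots r_{y_1}^{-1}\omega$, so $g_k=r_{y_1}\cdots r_{y_k}$. For $k=-m<0$ we have $\rho^{-m}\omega=r_{y_{-m+1}}\cdots r_{y_0}\omega$, so $g_{-m}=(r_{y_{-m+1}}\cdots r_{y_0})^{-1}$. In all cases ($g_0=o$) $g_k$ depends only on the $y$-field, $\pi(g_k)=k$, and $b_k(\omega)=\beta_o(g_k^{-1}\omega)=\beta_{g_k}(\omega)$.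

Neither $f_0$ nor $c_o$ changes the $y$-field, so they do not change the $g_k$. This gives (ii). For (iii), $b_k$ is flipped by $c_o$ iff $g_k\in\hat K$. If $g_k=r_w$ with $w\in K$, then $k=\pi(g_k)=|w|\ge1$, so $g_k=r_{y_1\cdots y_k}$ and by (1) $w=y_1\cdots y_k$. Conversely, if $k\ge1$ and $y_1\cdots y_k\in K$ then $g_k\in\hat K$. $\square$

Example: $K=\{0,10\}$, so $\hat K=\{t,xt^2\}$. If $y_1=0$, then $g_1=t$ and $c_o$ flips $b_1$ only. If $y_1y_2=10$, then $g_1=xt\notin\hat K$ and $g_2=xt^2\in\hat K$, and $c_o$ flips $b_2$ only. If $y_1y_2=11$, no $b_k$ is flipped.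

From now on imagine one fixed tape, with numbered sites, and a head on it. Moves change only the position of the head. The element $f_0$ flips $a$ at the head. The element $c_o$, applied with the head at site $h$, flips $b_k$ exactly for those $k>h$ with $y_{h+1}\cdots y_k\in K$. The $y$-track never changes.

## 8. A reversible counter

The modes are $\mathcal Q=\{R,H_0,H_1,C_0,C_1,L\}$: carry to the right, go home with a remembered bit $q$, check against $q$, return left. Define a partial map $\varphi$ on $\Omega\times\mathcal Q$, where $a_0,b_0$ are the entries at the head: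

1. $(R,\ a_0=1)$: flip $a_0$, move right, mode $R$.
2. $(R,\ a_0=0,\ b_0=q)$: flip $a_0$, move left, mode $H_q$.
3. $(H_q,\ a_0=0)$: move left, mode $H_q$.
4. $(H_q,\ a_0=1)$: apply $c_o$, move right, mode $C_q$.
5. $(C_q,\ a_0=0)$: move right, mode $C_q$.
6. $(C_q,\ a_0=1,\ b_0=q)$: move left, mode $L$.
7. $(L,\ a_0=0)$: move left, mode $L$.
8. $(L,\ a_0=1)$: move right, mode $R$.

So $\varphi$ is undefined exactly on $\{(C_q,\ a_0=1,\ b_0\ne q)\}$: the check has seen a change.

Rules 1 and 2 are the carry of a binary increment, least significant bit on the left. A $1$ just to the left of the counter marks home.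

**Lemma 4.** $\varphi$ is injective, and
$$\{(\omega,H_q):a_1=1,\ b_1\ne q\}\cap\operatorname{ran}\varphi=\emptyset .\tag{5}$$

**Proof.** Take an image state with mode $s'$ and tape $(a',y',b')$, numbered with the new head at $0$. The cell just left shows which rule was used.
* $s'=R$: rule 1 leaves $a'_{-1}=0$, rule 8 leaves $a'_{-1}=1$.
* $s'=H_q$: rule 2 leaves $a'_1=1$ and $b'_1=q$; rule 3 leaves $a'_1=0$.
* $s'=C_q$: rule 4 leaves $a'_{-1}=1$; rule 5 leaves $a'_{-1}=0$. (The element $c_o$ does not touch the $a$-track.)
* $s'=L$: rule 6 leaves $a'_1=1$, and $q=b'_1$; rule 7 leaves $a'_1=0$.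

So the image determines the rule, and the bit $q$ when the source has one. In particular rule 6 may forget $q$, because $q$ stands on the tape. Each rule is a composition of the bijections $\rho^{\pm1},f_0,c_o$ of $\Omega$, so the preimage is determined. The line for $H_q$ gives (5). $\square$

**The pieces of $\varphi$.** To put $\varphi$ into the group ring, we need it given by group elements on clopen pieces. A right move of $\omega$ is $r_i^{-1}\omega$ on $\{y_1=i\}$ and a left move is $r_i\omega$ on $\{y_0=i\}$; $f_0,c_o$ do not change $y$. So, splitting each rule by this bit, $\varphi$ consists of finitely many pieces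
$$(\omega,s_\iota)\mapsto(\gamma_\iota\omega,s'_\iota),\quad\omega\in U_\iota,\qquad\gamma_\iota\in\{r_i^{-1}f_0,\ r_if_0,\ r_i,\ r_i^{-1}c_o,\ r_i^{-1}\}\subset\Gamma,\tag{6}$$
where $U_\iota\subset\Omega$ is a cylinder fixing at most three bits among $a_0,\beta_o,y_0,y_1$ (recall $b_0=\beta_o$).

## 9. Runs of length at least $2^{d+1}$

We now exhibit starting states for long paths. They must lie outside $\operatorname{ran}\varphi$; (5) tells us to look in mode $H_q$ next to a $1$ with the wrong check bit.

**Definition 10.** For $d\ge1$ let $\mathcal E_d\subset\Omega\times\{H_0,H_1\}$ be the set of states such that, with sites numbered so that the head is at site $d-1$,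
$$a_0=1,\ \ a_1=\dots=a_{d-1}=0,\ \ a_d=1,\ \ a_{d+1}=0,\ \ y_1\cdots y_d\in K,\ \ b_d\ne q\ \ (\text{mode }H_q).$$

**Step 1: basic properties.** Site $d$ is the cell just right of the head, so its check bit is $\beta_{r_i}(\omega)$, with $i=y_d$ the $y$-bit at that cell. Hence $\mathcal E_d$ depends on finitely many bits and is clopen. For fixed $q$, the $d+2$ bits of $a$ cost $2^{-(d+2)}$, the word costs $p_d$, and, given the $y$-field, the check bit costs $\frac12$. Summing the $P$-measures over both modes gives
$$2\cdot2^{-(d+2)}\cdot p_d\cdot\tfrac12=2^{-(d+2)}p_d .\tag{7}$$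
By (5), $\mathcal E_d\cap\operatorname{ran}\varphi=\emptyset$. The sets $\mathcal E_d$ are pairwise disjoint, because $d-1$ is the distance from the head to the first cell with $a=1$ at or to the left of the head.

**A run by hand.** Let $d=1$, $K\ni0$, and take a state of $\mathcal E_1$ with $y_1=0$: head at site $0$, mode $H_q$, $a_0=1$, $a_1a_2=10$, $b_1=\bar q:=1-q$. With the head at site $0$, $c_o$ flips $b_1$ and no other check bit. Let $q'=b_2$.

| step | rule | effect | new head | new mode |
|---|---|---|---|---|
| 1 | 4 | $b_1:=q$ | 1 | $C_q$ |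
| 2 | 6 | | 0 | $L$ |
| 3 | 8 | | 1 | $R$ |
| 4 | 1 | $a_1:=0$ | 2 | $R$ |
| 5 | 2 | $a_2:=1$ | 1 | $H_{q'}$ |
| 6 | 3 | | 0 | $H_{q'}$ |
| 7 | 4 | $b_1:=\bar q$ | 1 | $C_{q'}$ |
| 8 | 5 | | 2 | $C_{q'}$ |
| 9 | 6 | | 1 | $L$ |
| 10 | 7 | | 0 | $L$ |
| 11 | 8 | | 1 | $R$ |
| 12 | 2 | $a_1:=1$ | 0 | $H_{\bar q}$ |
| 13 | 4 | $b_1:=q$ | 1 | $C_{\bar q}$ |

Now $a_1=1$ and $b_1=q\ne\bar q$: the path ends after $13$ steps. The counter $a_1a_2$ went $10\to01\to11$, that is, $1,2,3$, and was cut the first time a carry ended at site $d=1$.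

**Lemma 5.** For each $d$ with $K_d\ne\emptyset$ there is $n=n_d$ with $n_d-1\ge2^{d+1}$, such that $\mathcal E_d\subset\operatorname{dom}\varphi^{n-1}$ and $\varphi^{n-1}(\mathcal E_d)\cap\operatorname{dom}\varphi=\emptyset$.

**Proof.** **Step 2: only one check bit moves.** Since $K$ is prefix-free and $y_1\cdots y_d\in K$, no $y_1\cdots y_k$ with $k\ne d$ lies in $K$. So $c_o$ applied with the head at site $0$ flips $b_d$ and no other $b_k$. In the run below $c_o$ is applied only at site $0$.

**Step 3: the initial phase,** which repairs the wrong check bit. Start in $\mathcal E_d$. Rule 3 is used $d-1$ times, over the zeros at sites $d-1,\dots,1$, and brings the head to site $0$, where $a_0=1$. Rule 4 flips $b_d$, so that now $b_d=q$, and puts the head at site $1$ in mode $C_q$. Rule 5, used $d-1$ times, brings it to site $d$. There $a_d=1$ and $b_d=q$, so rule 6 applies. Rule 7, $d-1$ times, brings the head in mode $L$ to site $0$, and rule 8 puts it at site $1$ in mode $R$. In total: $3(d-1)+3=3d$ steps.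

**Step 4: one increment.** Call a state a checkpoint if the mode is $R$, the head is at site $1$ and $a_0=1$; attach to it $X=\sum_{k=1}^{d+1}a_k2^{k-1}$. The first checkpoint has $X=2^{d-1}$. Take a checkpoint with $X<2^{d+1}-1$ and let $\kappa=\min\{k\ge1:a_k=0\}\le d+1$.

Rule 1, $\kappa-1$ times, turns sites $1,\dots,\kappa-1$ from $1$ to $0$. At site $\kappa$ rule 2 sets $a_\kappa=1$, records $q=b_\kappa$ and moves left in mode $H_q$. Rule 3, $\kappa-1$ times over zeros, brings the head to site $0$; rule 4 applies $c_o$ there; rule 5, $\kappa-1$ times over zeros, brings the head in mode $C_q$ to site $\kappa$, where $a_\kappa=1$. By Step 2: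
* if $\kappa\ne d$, then still $b_\kappa=q$. Rule 6, then rule 7 used $\kappa-1$ times, then rule 8 lead to a checkpoint. Its value is $X+1$, since sites $1,\dots,\kappa$ went from $1\cdots10$ to $0\cdots01$. The total is $4(\kappa-1)+4=4\kappa\ge4$ steps;
* if $\kappa=d$, then $b_d$ has been flipped, $b_d\ne q$, and $\varphi$ is undefined.

**Step 5: counting.** We have $\kappa=d$ iff the $d-1$ lowest binary digits of $X$ are $1$ and the next is $0$, that is, $X\equiv2^{d-1}-1\pmod{2^d}$. Starting from $X=2^{d-1}$, the first such value is $X=2^{d-1}-1+2^d=3\cdot2^{d-1}-1$, and it is at most $4\cdot2^{d-1}-2=2^{d+1}-2$. So all checkpoints up to this one satisfy the hypothesis $X<2^{d+1}-1$ of Step 4 (this is what the extra cell $a_{d+1}=0$ is for). The run performs exactly $2^d-1$ full increments and stops during the next one. The values of $\kappa$ depend only on $d$, so the number of steps, which we call $n-1$, is the same for all states of $\mathcal E_d$. It satisfies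
$$n-1\ge3d+4(2^d-1)\ge4\cdot2^d-1\ge2^{d+1}.\qquad\square$$

**Step 6: different runs never meet.** Suppose $\varphi^k(u)=\varphi^l(v)$ with $u\in\mathcal E_d$, $v\in\mathcal E_{d'}$, $k\ge l$. By injectivity $\varphi^{k-l}(u)=v$. Since $v\notin\operatorname{ran}\varphi$, $k=l$; so $u=v$ and $d=d'$. Hence
$$\text{the sets }\varphi^k(\mathcal E_d)\ \ (d\ge1,\ K_d\neq\emptyset,\ 0\le k<n_d)\text{ are pairwise disjoint.}\tag{8}$$
They are clopen, as $\varphi$ acts by homeomorphisms on finitely many clopen pieces.

## 10. The element $S=2^{20}T^*T$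

The map $\varphi$ lives on six copies of $\Omega$, so its operator is a $6\times6$ matrix. The factor $D_4^3$ absorbs the matrices.

**Lemma 6.** $M_8(\mathbb Q)$ embeds $*$-isomorphically (with $*$ the transpose) onto an ideal of $\mathbb Q[D_4^3]$. On it the coefficient at the identity is $\frac1{64}\operatorname{Tr}$, and the matrix units lie in $2^{-6}\mathbb Z[D_4^3]$.

**Proof.** First take one factor. The inclusion $D_4\subset GL_2(\mathbb Z)$ extends to a ring homomorphism $\mathbb Q[D_4]\to M_2(\mathbb Q)$. It is a $*$-homomorphism since signed permutation matrices are orthogonal. Let $\nu=-I\in D_4$, $\tau=\operatorname{diag}(1,-1)\in D_4$, and let $\sigma_0\in D_4$ be the swap. The central idempotent $\frac{1+\nu}2$ maps to $0$. The element $\frac{1-\nu}2\cdot\frac{1\pm\tau}2\cdot\sigma$ with $\sigma\in\{1,\sigma_0\}$ maps to one of $E_{11},E_{12}$ (sign $+$) or $E_{22},E_{21}$ (sign $-$). So the ideal $\frac{1-\nu}2\mathbb Q[D_4]$, of dimension $4$, maps onto $M_2(\mathbb Q)$, hence isomorphically, and the preimages of matrix units lie in $2^{-2}\mathbb Z[D_4]$.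 The coefficient at the identity is a trace on this ideal, hence a multiple of $\operatorname{Tr}$. At the unit $\frac{1-\nu}2$ it equals $\frac12$ while $\operatorname{Tr}(I)=2$; so it is $\frac14\operatorname{Tr}$. Now take the tensor cube: $\mathbb Q[D_4^3]=\mathbb Q[D_4]^{\otimes3}$ and $M_8=M_2^{\otimes3}$. $\square$

Hence $M_6(z\mathbb Q[G_0])\subset M_8(z\mathbb Q[G_0])\subset\mathbb Q[D_4^3]\otimes\mathbb Q[G_0]=\mathbb Q[G]$ as $*$-algebras (not unital). Index rows and columns of $M_6$ by $\mathcal Q$. For clopen $W\subset\Omega\times\mathcal Q$ with slices $W_s$ put $1_W=\sum_sE_{ss}\otimes1_{W_s}$. This is a projection, $1_W1_{W'}=1_{W\cap W'}$, and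
$$\operatorname{tr}(1_W)=\tfrac1{64}\cdot\tfrac12\sum_sP(W_s),\qquad\operatorname{tr}(1_{\mathcal E_d})=2^{-7}\cdot2^{-(d+2)}p_d=2^{-d-9}p_d .\tag{9}$$

**Definition 11.** With the pieces (6), put
$$N=\sum_\iota E_{s'_\iota s_\iota}\otimes\gamma_\iota1_{U_\iota},\qquad\mathbf z=\sum_{s\in\mathcal Q}E_{ss}\otimes z,\qquad T=\mathbf z-2N,\qquad S=2^{20}\,T^*T .$$

**Step 1: $S$ has integer coefficients.** A matrix unit lies in $2^{-6}\mathbb Z[D_4^3]$, $z$ contributes one more factor $\frac12$, and $1_{U_\iota}=z\prod\frac{1\pm b}2$ has at most three further factors. So $\mathbf z\in2^{-7}\mathbb Z[G]$, $N\in2^{-10}\mathbb Z[G]$, and $T\in2^{-10}\mathbb Z[G]$. Hence $S=(2^{10}T)^*(2^{10}T)\in\mathbb Z[G]$ and $S^*=S$. The constant $2^{20}$ does not depend on $K$.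

**Lemma 7.** For clopen $W\subset\Omega\times\mathcal Q$,
$$N^*N=1_{\operatorname{dom}\varphi},\qquad NN^*=1_{\operatorname{ran}\varphi},\qquad N1_W=1_{\varphi(W\cap\operatorname{dom}\varphi)}N .\tag{10}$$

**Proof.** Pieces with the same source mode have disjoint $U_\iota$, as $\varphi$ is a map. Pieces with the same target mode have disjoint $\gamma_\iota U_\iota$, as $\varphi$ is injective (two pieces with the same source mode have disjoint domains, and injectivity separates their images too). The product $N^*N$ is the sum over pairs with $s'_\iota=s'_\kappa$ of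
$$E_{s_\iota s_\kappa}\otimes1_{U_\iota}\gamma_\iota^{-1}\gamma_\kappa1_{U_\kappa}=E_{s_\iota s_\kappa}\otimes\gamma_\iota^{-1}1_{\gamma_\iota U_\iota}1_{\gamma_\kappa U_\kappa}\gamma_\kappa,$$
by (2). This vanishes for $\iota\ne\kappa$ and is $E_{s_\iota s_\iota}\otimes1_{U_\iota}$ for $\iota=\kappa$. The sum is $1_{\operatorname{dom}\varphi}$. Similarly $NN^*$ is the sum over pairs with $s_\iota=s_\kappa$ of $E_{s'_\iota s'_\kappa}\otimes\gamma_\iota1_{U_\iota}1_{U_\kappa}\gamma_\kappa^{-1}$. Only $\iota=\kappa$ survives, giving $E_{s'_\iota s'_\iota}\otimes1_{\gamma_\iota U_\iota}$, with sum $1_{\operatorname{ran}\varphi}$.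

For the last relation let $W'=\varphi(W\cap\operatorname{dom}\varphi)$. Then $N1_W=\sum_\iota E_{s'_\iota s_\iota}\otimes\gamma_\iota1_{U_\iota\cap W_{s_\iota}}$ and, by (2), $1_{W'}N=\sum_\iota E_{s'_\iota s_\iota}\otimes\gamma_\iota1_{U_\iota\cap\gamma_\iota^{-1}(W'_{s'_\iota})}$. For $\omega\in U_\iota$ we have $(\gamma_\iota\omega,s'_\iota)=\varphi(\omega,s_\iota)$. By injectivity this lies in $W'$ iff $(\omega,s_\iota)\in W$. So the two sums agree. $\square$

Two consequences: $N=N1_{\operatorname{dom}\varphi}$ from the definition, and $N=1_{\operatorname{ran}\varphi}N$ from (10) with $W=\Omega\times\mathcal Q$; so $N^*=N^*1_{\operatorname{ran}\varphi}$.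

## 11. One small eigenvalue for each $d$

Fix $d$ with $K_d\ne\emptyset$; write $\mathcal E=\mathcal E_d$, $n=n_d$, and $v_k=N^k1_{\mathcal E}$ for $0\le k\le n-1$.

**Step 1: matrix units along the runs.** The purpose is to see that the runs from $\mathcal E$ span a copy of $M_n$. We claim
$$v_k=1_{\varphi^k\mathcal E}\,v_k,\qquad v_k^*v_k=1_{\mathcal E},\qquad v_kv_k^*=1_{\varphi^k\mathcal E}.$$
For $k=0$ this is clear. Let $k<n-1$, so that $\varphi^k\mathcal E\subset\operatorname{dom}\varphi$. By (10) and induction,
$$v_{k+1}=N1_{\varphi^k\mathcal E}v_k=1_{\varphi^{k+1}\mathcal E}Nv_k=1_{\varphi^{k+1}\mathcal E}v_{k+1},$$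
$$v_{k+1}^*v_{k+1}=v_k^*1_{\operatorname{dom}\varphi}1_{\varphi^k\mathcal E}v_k=v_k^*v_k=1_{\mathcal E},$$
$$v_{k+1}v_{k+1}^*=N1_{\varphi^k\mathcal E}N^*=1_{\varphi^{k+1}\mathcal E}NN^*=1_{\varphi^{k+1}\mathcal E}1_{\operatorname{ran}\varphi}=1_{\varphi^{k+1}\mathcal E}.$$
For $k\ne l$, $v_k^*v_l=v_k^*1_{\varphi^k\mathcal E}1_{\varphi^l\mathcal E}v_l=0$ by (8). Put $m_{kl}=v_kv_l^*$. Since $v_k1_{\mathcal E}=v_k$, we get $m_{kl}m_{l'j}=\delta_{ll'}m_{kj}$ and $m_{kl}^*=m_{lk}$. The sum $\sum_km_{kk}=\sum_k1_{\varphi^k\mathcal E}$ is a projection, which we call $Q_d$.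

**Step 2: $N$ acts on this block as a shift.** We have $Nv_k=v_{k+1}$ for $k<n-1$. As $\varphi^{n-1}\mathcal E$ misses $\operatorname{dom}\varphi$, $Nv_{n-1}=N1_{\operatorname{dom}\varphi}1_{\varphi^{n-1}\mathcal E}v_{n-1}=0$. Likewise, for $l\ge1$, $N^*v_l=N^*Nv_{l-1}=1_{\operatorname{dom}\varphi}1_{\varphi^{l-1}\mathcal E}v_{l-1}=v_{l-1}$, and $N^*v_0=N^*1_{\operatorname{ran}\varphi}1_{\mathcal E}=0$. Therefore
$$NQ_d=\sum_kNv_kv_k^*=\sum_{k<n-1}m_{k+1,k},\qquad Q_dN=(N^*Q_d)^*=\Big(\sum_{l\ge1}v_{l-1}v_l^*\Big)^*=\sum_{l\ge1}m_{l,l-1},$$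
and these are equal. So $Q_d$ commutes with $N$. Since $\mathbf zQ_d=Q_d=Q_d\mathbf z$, it commutes with $T$; taking adjoints, it commutes with $T^*$, and so with $S$.

**Step 3: $S$ on the block.** Let $\Theta:M_n(\mathbb C)\to\mathbb C[G]$, $E_{kl}\mapsto m_{kl}$. This is a $*$-homomorphism with $\Theta(I)=Q_d$. By the trace property, $\operatorname{tr}(m_{kl})=\operatorname{tr}(v_l^*v_k)=\delta_{kl}\operatorname{tr}(1_{\mathcal E})$, so
$$\operatorname{tr}\Theta(Y)=\operatorname{Tr}(Y)\operatorname{tr}(1_{\mathcal E_d}).\tag{11}$$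
By Step 2, $TQ_d=\Theta(J_n)$ with $J_n$ as in Lemma 2, hence
$$SQ_d=2^{20}(TQ_d)^*(TQ_d)=\Theta(M),\qquad M=2^{20}J_n^*J_n .$$
Write $M=\sum_i\lambda_iP_i$ with distinct eigenvalues and spectral projections. On the range of $Q_d$, which reduces $S$, the operator $S$ is $\sum_i\lambda_i\Theta(P_i)$ with the orthogonal projections $\Theta(P_i)$ summing to the identity. So
$$\chi_{(0,\epsilon)}(S)\,Q_d=\Theta\big(\chi_{(0,\epsilon)}(M)\big).\tag{12}$$

**Step 4: the eigenvalue is small.** By Lemmas 2 and 5, the least eigenvalue $\lambda$ of $J_n^*J_n$ satisfies $0<\lambda\le4^{-(n-1)}\le4^{-2^{d+1}}=2^{-2^{d+2}}$. For $d\ge4$ we have $20<2^{d+1}$, so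
$$0<2^{20}\lambda\le2^{20-2^{d+2}}<2^{-2^{d+1}}=e^{-2^d\cdot2\log2}<e^{-2^d}.$$

**Step 5: adding up.** Let $d\ge4$ and $\epsilon=e^{-2^d}$. For every $d'\ge d$ with $K_{d'}\ne\emptyset$, Step 4 gives an eigenvalue of the corresponding matrix $M$ in $(0,e^{-2^{d'}})\subset(0,\epsilon)$. So by (12) and (11), $\operatorname{tr}(\chi_{(0,\epsilon)}(S)Q_{d'})\ge\operatorname{tr}(1_{\mathcal E_{d'}})$. The projections $Q_{d'}$ are pairwise orthogonal by (8) and commute with $\chi_{(0,\epsilon)}(S)$. So for every finite set of $d'$, $\chi_{(0,\epsilon)}(S)-\sum_{d'}\chi_{(0,\epsilon)}(S)Q_{d'}$ is a projection, whose trace is nonnegative. With (9), and since the terms with $K_{d'}=\emptyset$ are zero,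
$$\mu_S\big((0,e^{-2^d})\big)\ \ge\ \sum_{d'\ge d}\operatorname{tr}(1_{\mathcal E_{d'}})=\sum_{d'\ge d}2^{-d'-9}p_{d'}\ \ge\ 2^{-d-9}p_d\qquad(d\ge4).\tag{13}$$

## 12. Choosing the words: proof of Theorem 1

By (13) it is enough to have $p_d\ge2^{d+9}h(2^{d-1})$ for large $d$. Integrability of $h$ is what makes Kraft's lemma applicable.

**Step 1: the budget.** As $h$ is nonincreasing, $2^{d-2}h(2^{d-1})\le\int_{2^{d-2}}^{2^{d-1}}h$, so
$$\sum_{d\ge d_1}2^{d+9}h(2^{d-1})=2^{11}\sum_{d\ge d_1}2^{d-2}h(2^{d-1})\le2^{11}\int_{2^{d_1-2}}^\infty h(s)\,ds .$$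
Choose $d_1\ge4$ so that the right side is at most $\frac12$.

**Step 2: the set $K$.** Let $k_d=\lceil2^{2d+9}h(2^{d-1})\rceil$ for $d\ge d_1$ and $k_d=0$ for $d<d_1$. Then
$$\sum_dk_d2^{-d}\le\sum_{d\ge d_1}\big(2^{d+9}h(2^{d-1})+2^{-d}\big)\le\tfrac12+2^{1-d_1}\le1 .$$
By Lemma 1 there is a prefix-free $K$ with $|K_d|=k_d$ for all $d$. Construct $G$ and $S$ from this $K$. By Section 6, $G$ is finitely generated and solvable of derived length $\le4$. For $d\ge d_1$ we have $p_d=k_d2^{-d}\ge2^{d+9}h(2^{d-1})$.

**Step 3: all $s>s_0:=2^{d_1-1}$.** Choose $d\ge d_1$ with $2^{d-1}<s\le2^d$. By (13),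
$$\mu_S((0,e^{-s}))\ge\mu_S((0,e^{-2^d}))\ge2^{-d-9}p_d\ge h(2^{d-1})\ge h(s).$$
This proves Theorem 1. With Section 3, Theorem 2 and the conjecture follow. $\square$

## 13. The exact threshold over sofic groups

Inequality (3) was proved in Section 4; it remains to derive parts (a) and (b) of Theorem 3.

**Proof of (a).** If $\mu_S((0,e^{-s}))\ge h(s)$ for all large $s$ with $G$ sofic, then (3) gives $\int_{s_1}^\infty h<\infty$ for some $s_1$. Conversely, suppose $\int_{s_1}^\infty h<\infty$; we may take $s_1>0$. The function $s\mapsto h(\max(s,s_1+1))$ is nonincreasing, integrable on $(0,\infty)$, and agrees with $h$ for large $s$. Theorem 1 applied to it gives a finitely generated solvable $G$ and an $S$. Solvable groups are amenable, hence sofic. $\square$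

**Proof of (b).** If $\liminf_{\varepsilon\to0}g(\varepsilon)=0$, Theorem 2 gives a solvable, hence sofic, $G$. Conversely let $G$ be sofic, $S=S^*\in\mathbb Z[G]$ and $\mu_S((0,\varepsilon_i))>g(\varepsilon_i)/|\log\varepsilon_i|$ along some $\varepsilon_i\to0^+$. The function $m(s)=\mu_S((0,e^{-s}))$ is nonincreasing, and integrable by (3), so
$$s\,m(s)\le2\int_{s/2}^sm\le2\int_{s/2}^\infty m\longrightarrow0\qquad(s\to\infty).$$
With $s=|\log\varepsilon_i|$, we get $g(\varepsilon_i)<|\log\varepsilon_i|\,\mu_S((0,\varepsilon_i))\to0$. So $\liminf_{\varepsilon\to0}g(\varepsilon)=0$. $\square$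

**Example.** Let $\delta>0$. The function $s\mapsto\frac1{s(\log s)^{1+\delta}}$ is decreasing on $[e,\infty)$ with finite integral, since the substitution $u=\log s$ turns it into $\int_1^\infty u^{-1-\delta}\,du$. Extend it by its value at $e$ to $(0,e)$ and apply Theorem 1 with $s=|\log\varepsilon|$: there are a finitely generated solvable $G$ and $S=S^*\in\mathbb Z[G]$ with
$$\mu_S((0,\varepsilon))\ge\frac1{|\log\varepsilon|\,(\log|\log\varepsilon|)^{1+\delta}}\qquad\text{for all small }\varepsilon>0 .$$
For $\delta=0$ the integral diverges, and by Theorem 3(a) no sofic group and no $S$ satisfy this for all small $\varepsilon$.
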